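# Closed attracting Lagrangians in the deformed fibers of a quiver Hodge family

A family of spaces lies over the line $\mathbb C$ with coordinate $\xi$, and $\mathbb C^\star$ acts on the total space, multiplying $\xi$ by $t$. A fixed point $[p_0]$ must lie over $\xi=0$. Collect all points that flow to $[p_0]$ as $t\to 0$. Those in the fiber over $0$ form a set $W^0$, those in the fiber over $1$ form a set $W^1$. Is $W^1$ a closed subset of its fiber?

Here is the answer that one would first guess. The sets $W^0$ and $W^1$ are slices of a single attracting set, and in our setting they are biholomorphic to each other. So they should be closed together or fail to be closed together. And $W^0$ fails to be closed as soon as a flow line leaving $[p_0]$ ends at another fixed point. The guess would therefore be that $W^1$ is not always closed. We test this by hand, first on one vertex and then on two.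

## 1. Row vectors and column vectors: the one-vertex quiver

Let $i$ be a row vector and $j$ a column vector, both of length $n$, and let $r>0$. For $\xi\in\mathbb C$ consider the pairs $(i,j)$ with
$$|i|^2-|j|^2=(1-|\xi|^2)r,\qquad ij=\xi r,$$
modulo $U(1)$ acting by $(gi,jg^{-1})$. Call the quotient the fiber over $\xi$. The number $t\in\mathbb C^\star$ sends the class of $(i,j)$ over $\xi$ to the class over $t\xi$ of a point in the $GL_1(\mathbb C)$-orbit of $(i,tj)$ that satisfies the first equation with $t\xi$ in place of $\xi$.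

Over $\xi=0$ we have $|i|^2\ge r>0$, so $i\neq0$. If $[i,j]$ is fixed, then for each $t$ some $g$ satisfies $gi=i$ and $tg^{-1}j=j$. Hence $g=1$ and $j=0$. The fixed points are the classes $[i_0,0]$ with $|i_0|^2=r$.

Which $(i,j)$ over $\xi$ flow to $[i_0,0]$? Here $i\ne 0$ both for $\xi=0$ and for $\xi\neq 0$ (then $ij=\xi r\ne0$). A normalized representative of $t\cdot[i,j]$ is $(gi,tg^{-1}j)$ with $g>0$ and $g^2|i|^2-|t|^2|j|^2g^{-2}=(1-|t\xi|^2)r$. As $t\to0$ this forces $g^2|i|^2\to r$, and the representative tends to $(\sqrt r\,i/|i|,0)$. So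
$$W^\xi=\{[i,j]:\ i\in\mathbb C\, i_0\},$$
which is a closed condition because $i$ never vanishes. Both $W^0$ and $W^1$ are closed, and the guess survives. Two vertices will be more instructive, but for them we need the general setting.

## 2. Quiver data, the Hodge family and the attracting sets

Let $\Gamma$ be a finite non-empty graph with vertex set $I=\{1,\dots,n\}$ and a fixed orientation $\Omega$. For $h\in\Omega$ let $\bar h$ be the reversed edge, and let $\mathrm{out}(h)$, $\mathrm{in}(h)$ be its tail and head. Fix $\mathbf v,\mathbf w\in\mathbb Z_{\ge0}^I$ and Hermitian spaces $V_k\cong\mathbb C^{v_k}$, $W_k\cong\mathbb C^{w_k}$, and put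
$$\mathbb M=\bigoplus_{h\in\Omega}\big(\mathrm{Hom}(V_{\mathrm{out}(h)},V_{\mathrm{in}(h)})\oplus\mathrm{Hom}(V_{\mathrm{in}(h)},V_{\mathrm{out}(h)})\big)\oplus\bigoplus_{k\in I}\big(\mathrm{Hom}(W_k,V_k)\oplus\mathrm{Hom}(V_k,W_k)\big).$$
A point is $x=(B_h,i_k,B_{\bar h},j_k)$. This is a flat hyperkähler vector space. We write $B_a$ for any of the maps $B_h,B_{\bar h}$, where $a:\mathrm{out}(a)\to\mathrm{in}(a)$ runs over the arrows of the doubled quiver. Put $V=\bigoplus_k V_k$.

Let $K=G_{\mathbf v}=\prod_kU(V_k)$ and $G=G^{\mathbb C}_{\mathbf v}=\prod_kGL(V_k)$, $\mathfrak g=\mathrm{Lie}\,G$. The group $G$ acts by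
$$g\cdot(B_h,i_k,B_{\bar h},j_k)=(g_{\mathrm{in}(h)}B_hg_{\mathrm{out}(h)}^{-1},\,g_ki_k,\,g_{\mathrm{out}(h)}B_{\bar h}g_{\mathrm{in}(h)}^{-1},\,j_kg_k^{-1}).$$

**Definition (moment maps).** At the vertex $k$,
$$\mu_{\mathbb C}=\sum_{h\in\Omega,\,\mathrm{in}(h)=k}B_hB_{\bar h}-\sum_{h\in\Omega,\,\mathrm{out}(h)=k}B_{\bar h}B_h+i_kj_k,$$
$$\mu_{\mathbb R}=\tfrac i2\Big(\sum_{\mathrm{in}(h)=k}(B_hB_h^\dagger-B_{\bar h}^\dagger B_{\bar h})+\sum_{\mathrm{out}(h)=k}(B_{\bar h}B_{\bar h}^\dagger-B_h^\dagger B_h)+i_ki_k^\dagger-j_k^\dagger j_k\Big).$$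

Let $Z$ be the center of $\mathrm{Lie}\,K$. For $(\zeta_{\mathbb R},\zeta_{\mathbb C})\in Z\oplus (Z\otimes\mathbb C)$ the Nakajima quiver variety is
$$\mathfrak M_{(\zeta_{\mathbb R},\zeta_{\mathbb C})}=\big(\mu_{\mathbb R}^{-1}(\zeta_{\mathbb R})\cap\mu_{\mathbb C}^{-1}(\zeta_{\mathbb C})\big)/K.$$
Fix $\zeta_{\mathbb R}$ generic in Nakajima's sense, so that all quotients below are smooth complete hyperkähler manifolds. It is convenient to write
$$\zeta_{\mathbb R}=(\tfrac i2r_k\mathrm{Id}_{V_k})_k,\quad r\in\mathbb R^I,\qquad m(x)=\tfrac2i\mu_{\mathbb R}(x)\in\bigoplus_k\mathrm{Herm}(V_k).$$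
Then $-2i\xi\zeta_{\mathbb R}=(\xi r_k\mathrm{Id})_k$, which we abbreviate $\xi r$. We write $\mathfrak M_\xi=\mathfrak M_{((1-|\xi|^2)\zeta_{\mathbb R},\,-2i\xi\zeta_{\mathbb R})}$ and, for $\beta\in\mathbb Z^I$, $r\cdot\beta=\sum_kr_k\beta_k$.

**Definition (Hodge family).** Let
$$\mathcal Z=\{(\xi,x):\ m(x)=(1-|\xi|^2)r,\ \mu_{\mathbb C}(x)=\xi r\},\qquad \mathcal Z_\xi=\{x:(\xi,x)\in\mathcal Z\}.$$
The analogue of the Hodge moduli space is $M^Q_{Hod}=\bigcup_{\xi\in\mathbb C}\mathfrak M_\xi=\mathcal Z/K$ with the quotient topology.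

Let $t\cdot x$ denote the linear scaling of $(B_{\bar h},j)$ by $t\in\mathbb C^\star$. It commutes with $G$, and $\mu_{\mathbb C}(t\cdot x)=t\mu_{\mathbb C}(x)$. The group $\mathbb C^\star$ acts continuously on $M^Q_{Hod}$, sending $(\xi,[x])$ to $(t\xi,[x'])$ with $(t\xi,x')\in\mathcal Z$ and $x'\in G(t\cdot x)$.

**Definition (attracting sets).** Let $[p_0]\in\mathfrak M_0=\mathfrak M_{(\zeta_{\mathbb R},0)}$ be a fixed point, with representative $p_0\in\mathcal Z_0$. Fixedness means $t\cdot p_0\in Gp_0$ for all $t\in\mathbb C^\star$. Let $W(p_0)$ be the set of points of $M^Q_{Hod}$ whose limit as $t\to0$ is $[p_0]$, and let $W^\xi(p_0)$ be its fiber over $\xi$.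

So $W^0(p_0)\subset\mathfrak M_{(\zeta_{\mathbb R},0)}$ and $W^1(p_0)\subset\mathfrak M_{(0,-2i\zeta_{\mathbb R})}$. It is part of the setting that these are holomorphic Lagrangian submanifolds, biholomorphic to each other via the conformal limit; we shall not use this.

**Definition (complete).** $W^1(p_0)$ is complete if it is a closed subset of $\mathfrak M_{(0,-2i\zeta_{\mathbb R})}$, that is, a properly embedded submanifold. Equivalently, no sequence in $W^1(p_0)$ that leaves every compact subset of $W^1(p_0)$ converges in $\mathfrak M_{(0,-2i\zeta_{\mathbb R})}$.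

The conjecture, posed in Chatzimarkou and Dimakis, "The conformal limit for Nakajima quiver varieties", arXiv:2604.17006 (2026), as an analogue of Simpson's conjecture for the de Rham moduli space, says that $W^1(p_0)$ is complete for every fixed point.

From the setting we use three facts: by genericity, $K$ acts freely on $\mathcal Z_0$ (Nakajima, Duke 1994); $M^Q_{Hod}$ is $\mathcal Z/K$ with the quotient topology; and the $\mathbb C^\star$-action above is defined and continuous. Since $K$ is compact and acts by isometries, $\mathcal Z/K$ is metrizable, so closedness may be tested on sequences, and a convergent sequence of classes has a convergent sequence of representatives.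

## 3. The $A_2$ quiver, where the two fibers behave differently

Let $\Gamma=A_2$ with $h:1\to2$, $\mathbf v=\mathbf w=(1,1)$, $r_1,r_2>0$. All entries are numbers, and
$$\mu_{\mathbb C}=(-B_{\bar h}B_h+i_1j_1,\ \ B_hB_{\bar h}+i_2j_2),$$
$$m=(|B_{\bar h}|^2-|B_h|^2+|i_1|^2-|j_1|^2,\ \ |B_h|^2-|B_{\bar h}|^2+|i_2|^2-|j_2|^2).$$
The group acts by $(g_2B_hg_1^{-1},\,g_1B_{\bar h}g_2^{-1},\,g_ki_k,\,j_kg_k^{-1})$.

*The action of $K$ is free on every $\mathcal Z_\xi$.* Suppose $(c_1,c_2)\ne(1,1)$ fixes $x\in\mathcal Z_\xi$, and let $S'$ be the set of $k$ with $c_k\ne1$. Then $i_k=j_k=0$ for $k\in S'$, and $B_h=B_{\bar h}=0$ if exactly one vertex lies in $S'$. Summing over $k\in S'$, the $B$-terms of $m$ and of $\mu_{\mathbb C}$ cancel or vanish, so $(1-|\xi|^2)\sum_{S'}r_k=0$ and $\xi\sum_{S'}r_k=0$. This is impossible, since $\sum_{S'}r_k>0$.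

Take $p_0$ with $i_1=\sqrt{r_1}$, $i_2=\sqrt{r_2}$ and all other entries $0$. It is fixed, since $t\cdot p_0=p_0$. Put
$$\ell^\xi_c:\quad B_h=0,\ B_{\bar h}=c,\ i_1=i_2=1,\ j_1=\xi r_1,\ j_2=\xi r_2 .$$

*Claim: $W^\xi(p_0)=\{[\ell^\xi_c]:c\in\mathbb C\}$, where $[\cdot]$ is the class of the complex orbit.* Let $(\xi,[x])\in W(p_0)$. For small $t>0$ there are $y(t)\in G(t\cdot x)$ with $y(t)\to p_0$, so $i_1,i_2\neq0$ for $x$, and we may gauge them to $1$. Then $y(t)$ comes from $t\cdot x$ by $(g_1,g_2)$ with $g_k\to\sqrt{r_k}$. Its $B_h$-entry $g_2B_hg_1^{-1}$ tends to $0$, so $B_h=0$, and $\mu_{\mathbb C}=\xi r$ gives $j_k=\xi r_k$. Conversely, apply $g=(\sqrt a,\sqrt b)$ to $t\cdot\ell^\xi_c$. The real equations become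
$$a+|tc|^2\tfrac ab-\tfrac{|t\xi|^2r_1^2}{a}=(1-|t\xi|^2)r_1,\qquad b-|tc|^2\tfrac ab-\tfrac{|t\xi|^2r_2^2}{b}=(1-|t\xi|^2)r_2 .$$
At $t=0$ the solution is $(r_1,r_2)$ and the Jacobian in $(a,b)$ is the identity. So for small $t$ there is a solution tending to $(r_1,r_2)$, and the normalized point tends to $p_0$. Applying $t^{-1}$ for one small $t$ shows that $G\ell^\xi_c$ does define a point over $\xi$; it lies in $W^\xi(p_0)$.

*The fiber $\xi=0$.* Write $z_c=[\ell^0_c]$ and $R=r_1+r_2$. The normalized representative has $i_1=\sqrt a$, $i_2=\sqrt b$, $B_{\bar h}=c\sqrt{a/b}$ with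
$$a+b=R,\qquad (R-b)\Big(1+\frac{|c|^2}b\Big)=r_1 .$$
For $c\neq0$ the left side of the second equation decreases from $+\infty$ to $0$ on $0<b<R$, so there is exactly one solution. Now let $c\to+\infty$. Then $R-b=r_1b/(b+c^2)\to0$, so $a\to0$, $b\to R$, and $|B_{\bar h}|^2=r_1-a\to r_1$. Thus $z_c$ converges to
$$z_\infty:\quad i_1=0,\ i_2=\sqrt R,\ B_{\bar h}=\sqrt{r_1},\ \text{all other entries }0 .$$
This point is fixed, since $(t^{-1},1)\in G$ undoes the scaling by $t$. It differs from $[p_0]$, because $i_1=0$ on its whole $G$-orbit. A fixed point other than $[p_0]$ does not flow to $[p_0]$, so $W^0(p_0)$ is not closed.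

*The fiber $\xi=1$.* If $x\in\mathcal Z_1$ has $B_h=0$, then $i_kj_k=r_k\neq0$, so we can gauge $i_k=1$, and $x\in G\ell^1_c$ for some $c$. Hence $W^1(p_0)$ is exactly the locus $B_h=0$ in $\mathfrak M_{(0,-2i\zeta_{\mathbb R})}$, which is closed.

So the first guess is wrong: for the same $p_0$, the set $W^0(p_0)$ is not closed and $W^1(p_0)$ is. The equation $i_kj_k=\xi r_k$ made the difference. With $\xi\neq0$ and $j_k$ bounded, $i_k$ cannot tend to $0$.

## 4. Closedness for every $\xi\ne0$

**Theorem A.** $W^1(p_0)$ is a closed subset of $\mathfrak M_{(0,-2i\zeta_{\mathbb R})}$, for every fixed point $[p_0]$.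

So the conjecture is true. More precisely, one has the following. Part 2 uses the inequalities of Lemma 2 in Section 5 and the grading $\mathbb M=\bigoplus_m\mathbb M[m]$ that Section 6 attaches to $p_0$.

**Theorem B.** Let $2d=\dim_{\mathbb C}\mathfrak M_{(\zeta_{\mathbb R},0)}$.

1. For every $\xi\neq0$, $W^\xi(p_0)$ is the image of a proper injective holomorphic immersion of $\mathbb C^d$ with isotropic image. So it is a closed embedded Lagrangian copy of $\mathbb C^d$.
2. Let $\lambda\in\mathbb C^I$ be such that for some $c\in\mathbb C^\star$ the inequalities of Lemma 2 hold for $p_0$ with $r$ replaced by $\mathrm{Re}(c\lambda)$. Then $G\cdot\{x\in\mathbb M[\ge0]\cap\mu_{\mathbb C}^{-1}(\lambda):x[0]=p_0\}$ is closed in $\mu_{\mathbb C}^{-1}(\lambda)$.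
3. The following are equivalent: (i) $W^0(p_0)$ is closed in $\mathfrak M_{(\zeta_{\mathbb R},0)}$; (ii) $W(p_0)$ is closed in $M^Q_{Hod}$; (iii) no $z\in W^0(p_0)\setminus\{[p_0]\}$ has $\{t\cdot z:t\ge1\}$ relatively compact.
4. These conditions can fail, so $\xi\ne0$ cannot be dropped in 1.

Part 4 is already proved: for the $A_2$ quiver of Section 3, $W^0(p_0)$ is not closed.

## 5. Convexity of the norm and the stability inequalities

The purpose of this section is to pass between $K$-orbits on level sets and complex orbits, and to extract from $m(p_0)=r$ inequalities for invariant subspaces.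

For $H\in\bigoplus_k\mathrm{Herm}(V_k)$ acting infinitesimally, $B_a\mapsto H_{\mathrm{in}(a)}B_a-B_aH_{\mathrm{out}(a)}$, $i\mapsto Hi$, $j\mapsto-jH$, the operator on $\mathbb M$ is self-adjoint, and expanding the traces gives
$$\langle Hx,x\rangle=\sum_k\mathrm{tr}(H_km(x)_k),\qquad \frac{d}{d\tau}\|e^{\tau H}x\|^2=2\,\mathrm{tr}\big(H\,m(e^{\tau H}x)\big),\qquad \frac{d^2}{d\tau^2}\|e^{\tau H}x\|^2=4\|He^{\tau H}x\|^2. \tag{1}$$

**Lemma 1 (Kempf–Ness).** (a) If $m(x)$ is central and $m(ke^Hx)=m(x)$ with $k\in K$, $H$ Hermitian, then $Hx=0$ and $ke^Hx=kx$. In particular, if $x'\in Gx$ and $m(x)=m(x')$ is central, then $x'\in Kx$. (b) $p_0$ has trivial stabilizer in $G$. (c) There is a continuous $H(x,r')$, defined for $x$ near $p_0$ and $r'\in\mathbb R^I$ near $r$, with $H(p_0,r)=0$ and $m(e^{H(x,r')}x)=r'$.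

*Proof.* (a) Since $m(ky)=km(y)k^{-1}$ and $m(x)$ is central, $m(e^Hx)=m(x)$. By (1) the convex function $\tau\mapsto\|e^{\tau H}x\|^2$ has the same derivative at $\tau=0$ and $\tau=1$. So its second derivative vanishes on $[0,1]$, and at $\tau=0$ this says $Hx=0$. Hence $e^Hx=x$. The last statement follows because every $g\in G$ is of the form $ke^H$.

(b) If $ke^Hp_0=p_0$, then by (a) $Hp_0=0$ and $kp_0=p_0$. By freeness $k=1$. Also $e^{i\tau H}\in K$ fixes $p_0$ for all real $\tau$, so $e^{i\tau H}=1$ for all $\tau$ and $H=0$.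

(c) Differentiate $\langle Hx,x\rangle=\mathrm{tr}(Hm(x))$ at $p_0$ in the direction $Hp_0$. This gives $\mathrm{tr}(H\,dm_{p_0}(Hp_0))=2\|Hp_0\|^2$, which is positive for $H\ne0$ by (b). So the linear endomorphism $H\mapsto dm_{p_0}(Hp_0)$ of the real vector space $\bigoplus_k\mathrm{Herm}(V_k)$ is injective, hence invertible. It is the partial derivative in $H$ at $(0,p_0,r)$ of $m(e^Hx)-r'$, and the implicit function theorem applies. $\square$

**Lemma 2 (stability).** Let $x\in Gp_0$ and let $S=\bigoplus_kS_k\subset V$ be invariant under all $B_a$ of $x$. (i) If $S\subset\ker j$ and $S\neq0$, then $r\cdot\dim S>0$. (ii) If $S\supset\mathrm{im}\,i$ and $S\ne V$, then $r\cdot(\mathbf v-\dim S)<0$.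

*Proof.* If $x=gp_0$, replace $S$ by $g^{-1}S$; so assume $x=p_0$. Let $\pi$ be the orthogonal projection to $S$ and $\pi'=1-\pi$. For a graded orthogonal projection $\varpi$, (1) and $m(p_0)=r$ give
$$r\cdot\mathrm{rk}\,\varpi=\mathrm{tr}(\varpi\,m(p_0))=\sum_a\big(\|\varpi B_a\|^2-\|B_a\varpi\|^2\big)+\|\varpi i\|^2-\|j\varpi\|^2. \tag{2}$$

(i) Take $\varpi=\pi$. Here $B_a\pi=\pi B_a\pi$ and $j\pi=0$, and $\|\pi B_a\|^2=\|\pi B_a\pi\|^2+\|\pi B_a\pi'\|^2$. So the right side is $\sum_a\|\pi B_a\pi'\|^2+\|\pi i\|^2\ge0$. If it is $0$, then $S^\perp$ is invariant and contains $\mathrm{im}\,i$. The elements of $G$ acting by a scalar on $S$ and by $1$ on $S^\perp$ then commute with all $B_a$, fix $i$, and fix $j$ because $j$ vanishes on $S$. Since $S\ne0$ this contradicts Lemma 1(b).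

(ii) Take $\varpi=\pi'$. Here $\pi'B_a=\pi'B_a\pi'$ and $\pi'i=0$, so the right side is $-\sum_a\|\pi B_a\pi'\|^2-\|j\pi'\|^2\le0$. If it is $0$, then $S^\perp$ is invariant and lies in $\ker j$. The elements acting by a scalar on $S^\perp\neq0$ and by $1$ on $S\supset\mathrm{im}\,i$ stabilize $p_0$, again a contradiction. $\square$

For instance, if all $r_k>0$, then (ii) says that no proper invariant $S$ contains $\mathrm{im}\,i$: the space $V$ is generated from $\mathrm{im}\,i$ by the $B_a$. In Section 3, both $p_0$ and $z_\infty$ have this property.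

**The complex moment map.** Let
$$\omega(x,x')=\sum_h\mathrm{tr}(B_hB'_{\bar h}-B_{\bar h}B'_h)+\sum_k\mathrm{tr}(i_kj_k'-j_ki_k').$$
This is a $G$-invariant complex symplectic form with $\omega(t\cdot x,t\cdot x')=t\,\omega(x,x')$. For $X\in\mathfrak g$,
$$\omega(Xx,x')=\sum_h\mathrm{tr}\big((X_{\mathrm{in}}B_h-B_hX_{\mathrm{out}})B'_{\bar h}-(X_{\mathrm{out}}B_{\bar h}-B_{\bar h}X_{\mathrm{in}})B'_h\big)+\sum_k\mathrm{tr}(X_ki_kj'_k+j_kX_ki'_k).$$
Moving all $X$ to the front by cyclicity of the trace gives $\sum_h\mathrm{tr}\,X_{\mathrm{in}}(B_hB'_{\bar h}+B'_hB_{\bar h})-\sum_h\mathrm{tr}\,X_{\mathrm{out}}(B_{\bar h}B'_h+B'_{\bar h}B_h)+\sum_k\mathrm{tr}\,X_k(i_kj'_k+i'_kj_k)$. With $\langle Y,X\rangle=\sum_k\mathrm{tr}(X_kY_k)$ this is the first of the identities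
$$\langle d(\mu_{\mathbb C})_x(x'),X\rangle=\omega(Xx,x'),\qquad \langle\mu_{\mathbb C}(x),X\rangle=\tfrac12\,\omega(Xx,x). \tag{3}$$
The second follows because $\mu_{\mathbb C}$ is quadratic, so that $d(\mu_{\mathbb C})_x(x)=2\mu_{\mathbb C}(x)$.

## 6. The grading attached to a fixed point

The purpose of this section is to replace "flows to $[p_0]$" by an algebraic condition: the complex orbit contains a point whose components of negative weight vanish and whose component of weight $0$ is $p_0$.

**The linear action $a(t)$.** By Lemma 1(b), for each $t\in\mathbb C^\star$ there is a unique $\varphi(t)\in G$ with $\varphi(t)(t\cdot p_0)=p_0$. Since scaling commutes with $G$, $\varphi(s)\varphi(t)$ moves $st\cdot p_0$ to $p_0$, so by uniqueness $\varphi$ is a homomorphism. Its graph $\{(t,g):g(t\cdot p_0)=p_0\}$ is a closed algebraic subgroup of $\mathbb C^\star\times G$ projecting bijectively to $\mathbb C^\star$. In characteristic $0$ this projection is an isomorphism of algebraic groups, so $\varphi$ is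 an algebraic one-parameter subgroup. Put
$$a(t)x=\varphi(t)(t\cdot x).$$
This is a linear algebraic $\mathbb C^\star$-action on $\mathbb M$ that fixes $p_0$, with $a(t)x\in G(t\cdot x)$ and $a(t)gx=(\varphi(t)g\varphi(t)^{-1})\,a(t)x$.

Let $\mathbb M=\bigoplus_m\mathbb M[m]$, $V_k=\bigoplus_mV_k[m]$, $\mathfrak g=\bigoplus_m\mathfrak g[m]$ be the weight decompositions for $a$, $\varphi$, $\mathrm{Ad}\,\varphi$, and $x[m]$ the components of $x$. Explicitly, a component $V[m]\to V[m']$ has weight $m'-m$ in $B_h$ and $m'-m+1$ in $B_{\bar h}$; a component of $i_k$ into $V_k[m']$ has weight $m'$; a component of $j_k$ on $V_k[m]$ has weight $1-m$. We have $p_0\in\mathbb M[0]$, and $\omega(a(t)x,a(t)x')=t\,\omega(x,x')$ gives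
$$\omega(\mathbb M[m],\mathbb M[m'])=0\quad\text{unless }m+m'=1. \tag{4}$$

**Example.** In Section 3, for $p_0$ the subgroup $\varphi$ is trivial, so $B_h,i_1,i_2$ have weight $0$ and $B_{\bar h},j_1,j_2$ have weight $1$. For the other fixed point $z_\infty$, $\varphi(t)=(t^{-1},1)$, so $V_1$ has weight $-1$ and $V_2$ weight $0$. The weights are $-1$ for $i_1$, $2$ for $j_1$, $0$ for $i_2$ and $B_{\bar h}$, $1$ for $j_2$ and $B_h$. The paired entries have weights adding up to $1$, as (4) demands.

Let $G^0=\prod_{k,m}GL(V_k[m])$, the centralizer of $\varphi$; it preserves each $\mathbb M[m]$. Let $P\subset G$ be the group preserving the filtrations $V_k[\ge m]$. A block of $g$ from $V_k[m]$ to $V_k[m']$ is multiplied by $t^{m'-m}$ under conjugation by $\varphi(t)$, so for $g\in P$ the limit $g^0=\lim_{t\to0}\varphi(t)g\varphi(t)^{-1}\in G^0$ exists.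

**A slice.** The subspace $\mathfrak gp_0$ is $a$-invariant, because $a(t)(Xp_0)=(\mathrm{Ad}_{\varphi(t)}X)p_0$. Let $L$ be an $a$-invariant complement, with a norm $|\cdot|$, and let $\Phi:G\times L\to\mathbb M$, $\Phi(g,n)=g(p_0+n)$. Its differential $(X,n)\mapsto Xp_0+n$ at $(1,0)$ is bijective by Lemma 1(b), so $\Phi$ is a local biholomorphism there.

**Lemma 3.** There is $\varepsilon>0$ such that for $n,n'\in L$ with $|n|,|n'|<\varepsilon$: (a) if $p_0+n'\in G(p_0+n)$, then $n=n'$; (b) $p_0+n$ has trivial stabilizer in $G$.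

*Proof.* (a) Otherwise there are $n_j\neq n_j'$, both tending to $0$, with $p_0+n_j'\in G(p_0+n_j)$. By Lemma 1(c) there are $H_j,H'_j\to0$ such that $x_j=e^{H_j}(p_0+n_j)$ and $x'_j=e^{H'_j}(p_0+n'_j)$ satisfy $m=r$. By Lemma 1(a), $x'_j=k_jx_j$ with $k_j\in K$. Both $x_j$ and $x_j'$ tend to $p_0$, so every limit point of $(k_j)$ fixes $p_0$ and equals $1$; as $K$ is compact, $k_j\to1$. Then $\tilde g_j=e^{-H'_j}k_je^{H_j}\to1$ and $\Phi(\tilde g_j,n_j)=\Phi(1,n'_j)$. Local injectivity of $\Phi$ at $(1,0)$ gives $n_j=n'_j$, a contradiction.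

(b) Otherwise there are $n_j\to0$ and $g_j\ne1$ fixing $p_0+n_j$. With $x_j=e^{H_j}(p_0+n_j)$ as before, write $e^{H_j}g_je^{-H_j}=k_je^{A_j}$. By Lemma 1(a), $A_jx_j=0$ and $k_jx_j=x_j$. If $A_j\ne0$, let $\kappa_j=e^{i\tau_jA_j}\in K$ with $\tau_j>0$ so small that $\kappa_j\neq1$ and $\kappa_j$ is within $1/j$ of $1$; if $A_j=0$, let $\kappa_j=k_j\ne1$. In all cases $\kappa_j\neq 1$ fixes $x_j$. Every limit point of $(\kappa_j)$ fixes $p_0$, so $\kappa_j\to1$. Then $e^{-H_j}\kappa_je^{H_j}\ne1$ tends to $1$ and fixes $p_0+n_j$, which contradicts local injectivity of $\Phi$. $\square$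

**Lemma 4.** For $(\xi,x)\in\mathcal Z$ the following are equivalent: (a) $(\xi,[x])\in W(p_0)$; (b) $Gx$ meets $p_0+L[>0]$; (c) $Gx$ meets $\{y\in\mathbb M[\ge0]:y[0]=p_0\}$.

*Proof.* (b)⇒(c) is clear, since $L[>0]\subset\mathbb M[>0]$.

(c)⇒(a): Let $y\in Gx$ be as in (c). Then $a(t)y\in G(t\cdot x)$ and $a(t)y\to p_0$ as $t\to0$. By Lemma 1(c) there are $H_t\to0$ with $m(e^{H_t}a(t)y)=(1-|t\xi|^2)r$. As $\mu_{\mathbb C}(t\cdot x)=t\xi r$ is central, $\mu_{\mathbb C}$ has this value on all of $G(t\cdot x)$. So $e^{H_t}a(t)y$ represents $t\cdot(\xi,[x])$, and it tends to $p_0$.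

(a)⇒(b): For real $t\to0^+$ there are representatives $y(t)\in G(t\cdot x)$ of $t\cdot(\xi,[x])$ with $y(t)\to p_0$, because $K$ is compact. Inverting $\Phi$ near $(1,0)$ we get $n(t)\to0$ in $L$ with $p_0+n(t)\in G(t\cdot x)$. These $n(t)$ are so far unrelated for different $t$; we show that they form one $a$-orbit. Choose $t_0$ with $|n(t)|<\varepsilon/2$ for $0<t\le t_0$ and put $n=n(t_0)$. For $\tau\in(0,1]$,
$$p_0+a(\tau)n=a(\tau)(p_0+n)\in G(\tau t_0\cdot x)\ni p_0+n(\tau t_0).$$
Let $T$ be the set of $\tau\in(0,1]$ with $|a(\tau')n|\le\varepsilon/2$ for all $\tau'\in[\tau,1]$. Then $1\in T$, and $T$ is closed in $(0,1]$. It is also open: if $\tau\in T$, then for $\tau''$ slightly smaller than $\tau$ we have $|a(\tau'')n|<\varepsilon$, so Lemma 3(a) gives $a(\tau'')n=n(\tau''t_0)$, which has norm $<\varepsilon/2$. So $T=(0,1]$, and Lemma 3(a) gives $a(\tau)n=n(\tau t_0)\to0$ as $\tau\to0$. Hence $n\in L[>0]$, and $a(t_0)^{-1}(p_0+n)=p_0+a(t_0)^{-1}n$ lies in $Gx\cap(p_0+L[>0])$. $\square$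

For $\lambda\in\mathbb C^I$ (viewed as $(\lambda_k\mathrm{Id})_k\in\mathfrak g$) let $O=G^0p_0\subset\mathbb M[0]$ and
$$F_\lambda=\{x\in\mathbb M[\ge0]\cap\mu_{\mathbb C}^{-1}(\lambda):\ x[0]\in O\},\qquad \widetilde W_\lambda=G\cdot F_\lambda .$$
Since $G^0$ preserves the grading, $\widetilde W_\lambda=G\cdot\{x\in\mathbb M[\ge0]\cap\mu_{\mathbb C}^{-1}(\lambda):x[0]=p_0\}$, and Lemma 4 says
$$\text{for }(\xi,x)\in\mathcal Z:\qquad(\xi,[x])\in W(p_0)\iff x\in\widetilde W_{\xi r}. \tag{5}$$

We also record a parametrization of $W(p_0)$ by the slice. Let $S^\lambda=\{n\in L[>0]:\mu_{\mathbb C}(p_0+n)=\lambda\}$.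

**Lemma 5.** For $n\in S^{\xi r}$ the orbit $G(p_0+n)$ meets $\mathcal Z_\xi$ in exactly one $K$-orbit, whose class we denote by $[p_0+n]$. The map $n\mapsto[p_0+n]$ is a bijection $S^{\xi r}\to W^\xi(p_0)$. If $\xi_j\to\xi$ and $n_j\to n$ with $n_j\in S^{\xi_jr}$, then $(\xi_j,[p_0+n_j])\to(\xi,[p_0+n])$ in $M^Q_{Hod}$. Every point of $G(p_0+n)$ has trivial stabilizer.

*Proof.* Take $t>0$ small. Then $p_0+a(t)n=a(t)(p_0+n)$ is near $p_0$, and $\mu_{\mathbb C}$ equals $t\xi r$ there. By Lemma 1(c) some $x_t=e^H(p_0+a(t)n)$ has $m(x_t)=(1-|t\xi|^2)r$. So $(t\xi,[x_t])\in M^Q_{Hod}$, and acting by $t^{-1}$ we get a point $(\xi,[x])$ with $x\in G(t^{-1}\cdot x_t)=G(p_0+n)$. Uniqueness is Lemma 1(a). The class lies in $W(p_0)$ by Lemma 4(b), and Lemma 4 also gives surjectivity, because $\mu_{\mathbb C}$ is constant on $Gx$ for $x\in\mathcal Z_\xi$. For injectivity let $p_0+n'=g(p_0+n)$. Applying $a(t)$ with $t$ small puts $p_0+a(t)n'$ and $p_0+a(t)n$ in one $G$-orbit, so $a(t)n'=a(t)n$ by Lemma 3(a), and $n'=n$.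 For the convergence, fix $t$ so small that the construction applies to $p_0+a(t)n$ and, for large $j$, to $p_0+a(t)n_j$. By continuity of $H$ in Lemma 1(c) the classes $t\cdot(\xi_j,[p_0+n_j])$ converge to $t\cdot(\xi,[p_0+n])$; act by $t^{-1}$. Finally, the stabilizer of $p_0+a(t)n$ is trivial for small $t$ by Lemma 3(b), and it is conjugate by $\varphi(t)$ to that of $p_0+n$. $\square$

## 7. Rescaling an escaping sequence, and what it forgets

A sensible first attempt at closedness is compactness by rescaling. Suppose points $[p_0+n_j]$ of $W(p_0)$ converge while $|n_j|\to\infty$. Shrink $n_j$ by $a(t_j)$ to unit size and pass to a limit. Let us see what this gives. We need one compactness statement; it also follows from the properness of $\pi:\mathfrak M_{(\zeta_{\mathbb R},0)}\to\mu_{\mathbb C}^{-1}(0)/\!/G$ (Nakajima, Duke 1994 and 1998), but the proof is short.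

**Lemma 6.** The set of $x$ with $m(x)=r$ and $F(x)=F(p_0)$ for all $G$-invariant polynomials $F$ on $\mathbb M$ is compact.

*Proof.* It is closed. If it is unbounded, take $x_j$ in it with $\|x_j\|\to\infty$, and let $y_*$ be a limit point of $x_j/\|x_j\|$. Then $\|y_*\|=1$, $m(y_*)=0$ because $m$ is quadratic, and $F(y_*)=\lim F(p_0)\|x_j\|^{-\deg F}=0$ for every homogeneous invariant $F$ of positive degree. Invariant polynomials of the reductive group $G$ separate disjoint closed $G$-stable subvarieties, so $0$ lies in the closure of $Gy_*$. But for $g=ke^H$ the function $\|e^{\tau H}y_*\|^2$ is convex with derivative $2\,\mathrm{tr}(Hm(y_*))=0$ at $\tau=0$ by (1). So $\|gy_*\|\ge\|y_*\|=1$, a contradiction. $\square$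

**Proposition 7** (this is (iii)⇒(ii) of Theorem B.3). If no $z\in W^0(p_0)\setminus\{[p_0]\}$ has $\{t\cdot z:t\ge1\}$ relatively compact, then $W(p_0)$ is closed in $M^Q_{Hod}$.

*Proof.* Suppose $(\xi_j,[p_0+n_j])$, $n_j\in S^{\xi_jr}$, converges to a point outside $W(p_0)$, over $\xi_\infty=\lim\xi_j$. If some subsequence has $n_j\to n_\infty$, then $n_\infty\in S^{\xi_\infty r}$ and by Lemma 5 the limit is $(\xi_\infty,[p_0+n_\infty])\in W(p_0)$, a contradiction. So $|n_j|\to\infty$.

Put $\rho(n)=\sum_{m\ge1}|n_m|^{1/m}$ for $n=\sum n_m$, $n_m\in L[m]$. Then $\rho(a(t)n)=|t|\rho(n)$. Let $t_j=1/\rho(n_j)\to0$. After passing to a subsequence $a(t_j)n_j\to n_*$ with $\rho(n_*)=1$. Since $\mu_{\mathbb C}(p_0+a(t_j)n_j)=t_j\xi_jr\to0$, we have $0\ne n_*\in S^0$, and $[p_0+n_*]\in W^0(p_0)$ differs from $[p_0]$ by Lemma 5.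

Let $F$ be a $G$-invariant polynomial with $F(t\cdot x)=t^eF(x)$; here $e\ge0$, and every invariant polynomial is a sum of such. As $a(t)x\in G(t\cdot x)$, $F(p_0+a(t)n)=t^eF(p_0+n)$. The numbers $F(p_0+n_j)$ are bounded, because convergent classes have representatives in a compact set. If $e>0$, then $F(p_0+n_*)=\lim t_j^eF(p_0+n_j)=0$, and $F(p_0)=F(t\cdot p_0)=t^eF(p_0)$ gives $F(p_0)=0$. If $e=0$, letting $t\to0$ in $F(p_0+a(t)n_*)=F(p_0+n_*)$ gives $F(p_0+n_*)=F(p_0)$. In both cases $F(t\cdot(p_0+n_*))=t^eF(p_0+n_*)=F(p_0)$ for all $t\in\mathbb C^\star$. So all points $t\cdot[p_0+n_*]$ have representatives in the compact set of Lemma 6, and $\{t\cdot[p_0+n_*]:t\ge1\}$ is relatively compact, against the hypothesis. $\square$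

This is where the attempt stops. In the $A_2$ example the hypothesis fails: $t\cdot z_1=z_t$ converges to $z_\infty$ as $t\to\infty$. After normalizing $i_1=i_2=1$, a point of $W^1(p_0)$ has the coordinates $(B_{\bar h},j_1,j_2)=(c,r_1,r_2)$, all of weight $1$. Rescaling a sequence with $c_j\to\infty$ gives a limit with $|B_{\bar h}|=1$ and $j_1=j_2=0$, a perfectly good element of $W^0(p_0)$, and no contradiction. The rescaling replaces $\xi_j$ by $t_j\xi_j\to0$ and so forgets exactly the equations $i_kj_k=\xi r_k$ that kept $W^1(p_0)$ closed. We need an argument that does not rescale.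

## 8. A moment map equation that is a logarithmic derivative

In the $A_2$ example with $p_0$, $F_{\xi r}$ is given by $B_h=0$, $i_kj_k=\xi r_k$, $i_k\ne0$. Along a holomorphic curve in it with parameter $s$,
$$i_k'(s)\,j_k(s)=\xi r_k\,\frac{i_k'(s)}{i_k(s)} .$$
If $i_k,j_k$ extend holomorphically to $s=0$, the left side has no pole, so neither has the right side, whose residue is $\xi r_k\,\mathrm{ord}_{s=0}(i_k)$. Hence $i_k(0)\neq0$. In general $i_k$ is replaced by an element $g(s)\in G^0$ with $x(s)[0]=g(s)p_0$, and $i_k'/i_k$ by $d\log\det g_k$. The orders of $\det g_k$ may now have different signs, and only the sum $\sum_k r_k\,\mathrm{ord}\det g_k$ is known to vanish. Stability will show that this one equation suffices.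

**Proposition 8.** If $\lambda=\xi r$ with $\xi\ne0$, or more generally $\lambda$ is as in Theorem B.2, then $F_\lambda$ is closed in $\mathbb M$.

*Proof.* Put $r'=\mathrm{Re}(c\lambda)$; if $\lambda=\xi r$, take $c=\xi^{-1}$, so that $r'=r$. By Lemma 2, or by hypothesis, the inequalities of Lemma 2 hold with $r'$ in place of $r$; they concern only the orbit $Gp_0$.

**Step 1: a curve.** This step replaces a limit of points of $F_\lambda$ by a limit along a holomorphic arc. The orbit $O$ is locally closed in $\mathbb M[0]$, so $F_\lambda$ is a locally closed algebraic subset, and its Euclidean and Zariski closures agree. Suppose $x_\infty\in\overline{F_\lambda}\setminus F_\lambda$. Some irreducible component of $\overline{F_\lambda}$ contains $x_\infty$, and $F_\lambda$ contains a dense open subset $U$ of it. There is an irreducible curve in this component through $x_\infty$ and a point of $U$ (Mumford, *Abelian Varieties*, §6, Lemma). Only finitely many of its points lie outside $U$. Normalizing the curve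 and taking a local parameter $s$ at a point over $x_\infty$, we obtain a holomorphic germ $x(s)$, coming from an algebraic curve, with $x(0)=x_\infty$ and $x(s)\in F_\lambda$ for $s\ne0$. Clearly $x_\infty\in\mathbb M[\ge0]\cap\mu_{\mathbb C}^{-1}(\lambda)$, so the only question is whether $x_\infty[0]\in O$. Put
$$q(s)=x(s)[0],\qquad y(s)=x(s)[1],$$
both holomorphic at $s=0$. By Lemma 1(b) the orbit map $G^0\to O$ is a bijective morphism onto a smooth orbit, hence in characteristic $0$ an isomorphism of varieties. So for $s\ne0$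
$$q(s)=g(s)p_0,\qquad g=(g_k)\in G^0(\mathbb C((s))).$$
The entries of $g$ are rational functions on the normalized curve, so $g$ is holomorphic for small $s\neq0$ and meromorphic at $0$.

**Step 2: the residue identity.** This step turns the moment map equation into a statement about $\det g_k$. Let $X\in\mathfrak g^0=\mathrm{Lie}\,G^0$ and $x\in F_\lambda$. By (3), $\sum_k\lambda_k\mathrm{tr}X_k=\frac12\omega(Xx,x)$. Here $x\in\mathbb M[\ge0]$ and $X$ preserves degrees, so by (4) only the degree pairs $(0,1)$ and $(1,0)$ contribute. Invariance of $\omega$ gives $\omega(Xu,w)=-\omega(u,Xw)=\omega(Xw,u)$, so these two contributions are equal, and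
$$\sum_k\lambda_k\mathrm{tr}X_k=\tfrac12\big(\omega(Xx[0],x[1])+\omega(Xx[1],x[0])\big)=\omega(Xx[0],x[1]). \tag{6}$$
For $s\neq0$ apply this to $x=x(s)$ and $X=g'(s)g(s)^{-1}\in\mathfrak g^0$, for which $q'(s)=g'(s)p_0=Xq(s)$:
$$\omega\big(q'(s),y(s)\big)=\sum_k\lambda_k\mathrm{tr}(g_k'g_k^{-1})=\sum_k\lambda_k\frac{d}{ds}\log\det g_k(s). \tag{7}$$
The left side is holomorphic at $s=0$. The right side has at most a simple pole, with residue $\sum_k\lambda_k\nu_k$, where $\nu_k=\mathrm{ord}_{s=0}\det g_k\in\mathbb Z$. Hence $\sum_k\lambda_k\nu_k=0$, and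
$$r'\cdot\nu=\mathrm{Re}\Big(c\sum_k\lambda_k\nu_k\Big)=0. \tag{8}$$

**Step 3: from the curve to a one-parameter subgroup.** This step isolates the singular part of $g$. By Smith normal form over $\mathbb C[[s]]$ in each factor $GL(V_k[m])$,
$$g=\alpha(s)\,\psi(s)\,b(s),\qquad \alpha,b\in G^0(\mathbb C[[s]]),\quad\psi(s)=s^D,$$
where $D=(D_k)$ is diagonalizable with integer eigenvalues and $\psi$ is a one-parameter subgroup of $G^0$. As $\det\alpha_k$ and $\det b_k$ are units, $\nu_k=\mathrm{tr}\,D_k$. Let $u(s)=b(s)p_0$. Then $\psi(s)u(s)=\alpha(s)^{-1}q(s)$ is a power series in $s$. Its component of $\psi$-weight $l$ is $s^lu_l(s)$, so $u_l(0)=0$ for $l<0$. Thus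
$$x_0:=u(0)=b(0)p_0\in Gp_0$$
has only components of $\psi$-weight $\ge0$.

**Step 4: stability.** This step shows that (8) forces $D=0$. Let $V=\bigoplus_lV\{l\}$ be the $\psi$-weight decomposition and $S_n=\bigoplus_{l\ge n}V\{l\}$. A component $V\{l\}\to V\{l'\}$ of a map $B_a$ has $\psi$-weight $l'-l$, a component of $i$ into $V\{l'\}$ has weight $l'$, and a component of $j$ on $V\{l\}$ has weight $-l$. So the maps $B_a$ of $x_0$ preserve every $S_n$, $\mathrm{im}\,i\subset S_0$, and $j$ vanishes on $S_1$. For $n\ge1$ we have $S_n\subset\ker j$, and inequality (i) of Lemma 2 applies to $S_n$ if $S_n\ne0$. For $n\le0$ we have $S_n\supset\mathrm{im}\,i$, and inequality (ii) applies if $S_n\neq V$. Now count: for $l\ge1$ the space $V\{l\}$ lies in $S_1,\dots,S_l$, and for $l<0$ it is missing from $S_{l+1},\dots,S_0$. Hence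
$$r'\cdot\nu=\sum_ll\;r'\cdot\dim V\{l\}=\sum_{n\ge1}r'\cdot\dim S_n-\sum_{n\le0}r'\cdot(\mathbf v-\dim S_n)\ \ge0, \tag{9}$$
with equality only if $S_1=0$ and $S_0=V$, that is, $D=0$. By (8), $D=0$.

**Step 5: conclusion.** Now $g=\alpha b\in G^0(\mathbb C[[s]])$, so $g(0)\in G^0$ exists and $x_\infty[0]=q(0)=g(0)p_0\in O$. Hence $x_\infty\in F_\lambda$, a contradiction. $\square$

## 9. From $F_\lambda$ to $W^1(p_0)$

The set we care about is $\widetilde W_\lambda=G\cdot F_\lambda$, and a non-compact group can destroy closedness. The following corollary replaces $G$ by $K$.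

**Corollary 9.** For $\lambda$ as in Proposition 8, $\widetilde W_\lambda=K\cdot F_\lambda$, and this is closed in $\mathbb M$.

*Proof.* $F_\lambda$ is $P$-stable. Indeed, for $g\in P$ and $x\in F_\lambda$,
$$a(t)gx=(\varphi(t)g\varphi(t)^{-1})\,a(t)x\ \to\ g^0x[0]\qquad(t\to0).$$
Existence of the limit means $gx\in\mathbb M[\ge0]$, and its value says $(gx)[0]=g^0x[0]\in O$; also $\mu_{\mathbb C}(gx)=\lambda$ because $\lambda$ is central. Since $K$ acts transitively on the partial flags of given type in each $V_k$, $G=KP$. So $\widetilde W_\lambda=KPF_\lambda=KF_\lambda$. As $K$ is compact and $F_\lambda$ is closed, $KF_\lambda$ is closed: if $k_jf_j\to x$, pass to $k_j\to k$, and then $f_j\to k^{-1}x\in F_\lambda$. $\square$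

**Proof of Theorem A.** By (5) with $\xi=1$, the preimage of $W^1(p_0)$ in $\mu_{\mathbb R}^{-1}(0)\cap\mu_{\mathbb C}^{-1}(-2i\zeta_{\mathbb R})$ is the intersection of this set with $\widetilde W_r$, which is closed by Corollary 9. By definition of the quotient topology, $W^1(p_0)$ is closed in $\mathfrak M_{(0,-2i\zeta_{\mathbb R})}$. $\blacksquare$

**Proof of Theorem B.2.** The set in question is $\widetilde W_\lambda$, as noted before (5), and it is closed by Corollary 9. $\blacksquare$

## 10. $W^\xi(p_0)$ as a properly embedded copy of $\mathbb C^d$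

We first make precise in which sense passing to classes is holomorphic.

**Lemma 10.** Let $\lambda=\xi r$, let $x\in\mathcal Z_\xi$ have trivial stabilizer in $K$, and let $y\in Gx$. Then points of $\mu_{\mathbb C}^{-1}(\lambda)$ near $y$ have a well-defined class in $\mathfrak M_\xi$, and this class map is holomorphic near $y$. The kernel of its differential at $y$ is $\mathfrak gy$, and it pulls the holomorphic symplectic form of $\mathfrak M_\xi$ back to the restriction of $\omega$.

*Proof.* The proofs of Lemma 1(b), (c) apply to $x$ in place of $p_0$, since $m(x)$ is central. So $x$ has trivial stabilizer in $G$, and near $x$ there is a smooth Hermitian $\eta(z)$ with $\eta(x)=0$ and $m(e^{\eta(z)}z)=(1-|\xi|^2)r$. For $z\in\mu_{\mathbb C}^{-1}(\lambda)$ near $x$ the class is $[e^{\eta(z)}z]$; by Lemma 1(a) it depends only on $Gz$. By (3), $d(\mu_{\mathbb C})_x$ is surjective and $\mathfrak gx$ is $\omega$-orthogonal to $\ker d(\mu_{\mathbb C})_x$. Also $\mathfrak gx\subset\ker d(\mu_{\mathbb C})_x$,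 because $\lambda$ is central. By (1), $v\in\ker dm_x$ iff $\mathrm{Re}\langle Hx,v\rangle=0$ for all Hermitian $H$, and $v\perp(\mathrm{Lie}\,K)x$ iff $\mathrm{Re}\langle iHx,v\rangle=0$ for all $H$. So the hyperkähler quotient has tangent space
$$T_{[x]}\mathfrak M_\xi=\ker d(\mu_{\mathbb C})_x\cap(\mathfrak gx)^\perp,$$
with the induced complex structure, metric and form $\omega$. The differential of the class map at $x$ sends $v\in\ker d(\mu_{\mathbb C})_x$ to the part of $v+d\eta_x(v)x$ orthogonal to $\mathfrak gx$, which is the orthogonal projection $\Pi_xv$ of $v$ along $\mathfrak gx$. This is complex linear with kernel $\mathfrak gx$, and $\omega(\Pi_xv,\Pi_xw)=\omega(v,w)$. If $gy=x$, then near $y$ the class map is the one near $x$ composed with $z\mapsto gz$. So its differential at $y$ is $\Pi_x\circ g$, which is complex linear with kernel $g^{-1}\mathfrak gx=\mathfrak gy$, and $\omega$ is preserved because it is $G$-invariant. The same applies at all $z\in\mu_{\mathbb C}^{-1}(\lambda)$ near $y$: the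 point $e^{\eta(gz)}gz\in\mathcal Z_\xi$ lies in $Gz$ and is near $x$, so its stabilizer in $K$ is trivial, freeness being an open condition for an action of a compact group. Hence the class map is holomorphic near $y$. $\square$

**Proof of Theorem B.1.** Let $\lambda=\xi r$. Everything before the last step holds for all $\xi$, including $0$. By Lemma 5, $n\mapsto[p_0+n]$ is a bijection $S^\lambda\to W^\xi(p_0)$.

**Step 1: $S^\lambda\cong\mathbb C^d$.** Let $\delta=d(\mu_{\mathbb C})_{p_0}:\mathbb M\to\mathfrak g$. By (3) and Lemma 1(b) it is surjective. It kills $\mathfrak gp_0$, since $\mu_{\mathbb C}=0$ on $Gp_0$. From $\mu_{\mathbb C}(a(t)x)=t\,\mathrm{Ad}_{\varphi(t)}\mu_{\mathbb C}(x)$ we see that $\delta$ maps $\mathbb M[m]$ to $\mathfrak g[m-1]$, and that the polarization satisfies $\mu_{\mathbb C}(\mathbb M[i],\mathbb M[j])\subset\mathfrak g[i+j-1]$. As $\mathbb M[m]=(\mathfrak gp_0)[m]\oplus L[m]$, each $\delta:L[m]\to\mathfrak g[m-1]$ is onto. For $n=\sum_{m\ge1}n_m$ we have $\mu_{\mathbb C}(p_0+n)=\delta(n)+\mu_{\mathbb C}(n)$,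 and $\lambda\in\mathfrak g[0]$, so $n\in S^\lambda$ means
$$\delta(n_m)=\delta_{m,1}\lambda-\sum_{i+j=m,\ i,j\ge1}\mu_{\mathbb C}(n_i,n_j)\qquad(m\ge1). \tag{10}$$
The right side involves only $n_i$ with $i<m$. With a linear right inverse $\sigma_m$ of $\delta|_{L[m]}$, (10) says that $n_m$ is $\sigma_m$ of the right side plus an arbitrary element of $\ker(\delta|_{L[m]})$. So $S^\lambda$ is a polynomial graph over $\prod_{m>0}\ker(\delta|_{L[m]})$; in particular it is a closed complex submanifold of $L[>0]$.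

To count dimensions, let $T=\ker\delta/\mathfrak gp_0$. By (3), $\ker\delta$ is the $\omega$-orthogonal complement of $\mathfrak gp_0$, so $T$ is symplectic of dimension $\dim\mathbb M-2\dim\mathfrak g=2d$. Since $\ker\delta=\mathfrak gp_0\oplus\ker(\delta|_L)$, the product above is isomorphic to $T[>0]$. By (4), $T[m]\cong T[1-m]^*$, so $\dim T[>0]=\dim T[\le0]=d$.

**Step 2: an injective immersion with isotropic image.** Injectivity is Lemma 5. By Lemmas 5 and 10 the map $S^\lambda\to\mathfrak M_\xi$ is holomorphic, and the kernel of its differential at $n$ lies in $L[>0]\cap\mathfrak g(p_0+n)$. At $y=p_0$ the map $\mathfrak g\oplus L\to\mathbb M$, $(X,n)\mapsto Xy+n$, is invertible, so it is invertible for $y$ near $p_0$, and $L\cap\mathfrak gy=0$ there. Since $a(t)$ maps $L[>0]\cap\mathfrak g(p_0+n)$ onto $L[>0]\cap\mathfrak g(p_0+a(t)n)$, which is $0$ for small $t$, the kernel is $0$. Finally $L[>0]\subset\mathbb M[\ge1]$, so $\omega=0$ on $L[>0]$ by (4), and by Lemma 10 the image is isotropic. Its dimension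 $d$ is half that of $\mathfrak M_\xi$.

**Step 3: coordinates on $p_0+\mathbb M[>0]$.** This prepares properness. Let $U=\{g\in P:g^0=1\}$, a unipotent group with $\mathrm{Lie}\,U=\mathfrak g[>0]$. The map
$$\Theta:U\times L[>0]\to p_0+\mathbb M[>0],\qquad (u,n)\mapsto u(p_0+n),$$
is well defined, because $a(t)u(p_0+n)\to u^0p_0=p_0$. It is equivariant for $t\mapsto(\varphi(t)u\varphi(t)^{-1},a(t)n)$ and $a(t)$. In the coordinate $\log u\in\mathfrak g[>0]$ these are linear actions with positive weights, contracting everything to $(1,0)$ and to $p_0$. The differential of $\Theta$ at $(1,0)$ is $(X,n)\mapsto Xp_0+n$, which is bijective as $\mathbb M[>0]=\mathfrak g[>0]p_0\oplus L[>0]$. So $\Theta$ is biholomorphic near $(1,0)$, and contraction spreads this. If $\Theta(z)=\Theta(z')$, then after contracting by a small $t$ both points lie near $(1,0)$ and have the same image, so $z=z'$. Every point of the target is moved by a small $t$ into the image of a neighborhood of $(1,0)$, so $\Theta$ is onto. In the same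 way $\Theta$ is locally biholomorphic everywhere. So $\Theta$ is biholomorphic.

**Step 4: properness for $\xi\ne0$.** It suffices to show: if $n_j\in S^\lambda$ and $[p_0+n_j]$ converges in $\mathfrak M_\xi$, then a subsequence of $(n_j)$ converges; its limit lies in the closed set $S^\lambda$. Choose representatives $x_j\to x_\infty$ in $\mathcal Z_\xi$. By (5) and Corollary 9, $x_j=k_jf_j$ with $k_j\in K$, $f_j\in F_\lambda$. After passing to a subsequence, $k_j\to k$ and $f_j\to f_\infty$, and $f_\infty\in F_\lambda$ by Proposition 8. Write $f_j[0]=g_jp_0$ and $f_\infty[0]=g_\infty p_0$ with $g_j,g_\infty\in G^0$. Since $G^0\to O$ is a homeomorphism, $g_j\to g_\infty$. So $g_j^{-1}f_j\in p_0+\mathbb M[>0]$ converges, and by Step 3, $g_j^{-1}f_j=u_j(p_0+n_j')$ with convergent $n_j'\in L[>0]$. Here $\mu_{\mathbb C}(p_0+n_j')=\lambda$, so $n'_j\in S^\lambda$, and $p_0+n_j'\in Gx_j=G(p_0+n_j)$. By injectivity $n_j'=n_j$. Thus $(n_j)$ has a convergent subsequence.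

So $S^\lambda\to\mathfrak M_\xi$ is a proper injective holomorphic immersion of a copy of $\mathbb C^d$, hence a closed embedding, with Lagrangian image $W^\xi(p_0)$. $\blacksquare$

In the $A_2$ example, $\dim\mathbb M=6$ and $\dim\mathfrak g=2$, so $2d=2$, and $S^{\xi r}$ is the line with coordinate $B_{\bar h}=c$ found in Section 3. The invariant function $j_1B_{\bar h}i_2$ equals $\xi r_1c$ on $W^\xi(p_0)$, which shows properness for $\xi\neq0$ once more.

## 11. Flow lines in the fiber over $0$

**Proof of Theorem B.3.** (iii)⇒(ii) is Proposition 7.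

(ii)⇒(i): The fiber over $\xi=0$ is closed in $M^Q_{Hod}$; intersect with it.

(i)⇒(iii): The tool is the function $f([x])=\|(B_{\bar h},j)\|^2$ on $\mathfrak M_{(\zeta_{\mathbb R},0)}$, which increases along the $\mathbb R_{>0}$-action. To see this, let $x\in\mathcal Z_0$ and let $\hat y\in\mathbb M$ be the vector with the $(B_{\bar h},j)$-part of $x$ and other entries $0$, the velocity of $\tau\mapsto e^\tau\cdot x$ at $\tau=0$. It lies in $\ker d(\mu_{\mathbb C})_x$, since $\mu_{\mathbb C}(e^\tau\cdot x)=0$. By Lemma 10 the velocity of $e^\tau\cdot[x]$ is $Y=\Pi_x\hat y$. For a tangent vector $v\in\ker d(\mu_{\mathbb C})_x\cap(\mathfrak gx)^\perp$ we have $df(v)=2\,\mathrm{Re}\langle\hat y,v\rangle=2\,\mathrm{Re}\langle Y,v\rangle$. So $2Y$ is the gradient of $f$, and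
$$\frac{d}{d\tau}f(e^\tau\cdot z)=2\|Y(e^\tau\cdot z)\|^2\ge0 .$$
If $Y$ vanishes at a point $z'$, then the velocity at $e^\tau\cdot z'$, which is the image of $Y(z')$ under the differential of the action of $e^\tau$, also vanishes, so $z'$ is fixed by $\mathbb R_{>0}$.

Suppose $W^0(p_0)$ is closed and some $z\in W^0(p_0)\setminus\{[p_0]\}$ has $\{t\cdot z:t\ge1\}$ relatively compact. If $Y$ vanished somewhere on $\mathbb R_{>0}z$, then $z$ would be fixed by $\mathbb R_{>0}$ and equal to $\lim_{t\to0}t\cdot z=[p_0]$. So $f(t\cdot z)$ is strictly increasing in $t>0$. Its limit as $t\to0$ is $f([p_0])$, and its limit $c$ as $t\to\infty$ is finite by relative compactness, with $c>f([p_0])$. Let $z_\ast$ be a limit of $t_j\cdot z$ with $t_j\to\infty$. For all $s>0$, $f(s\cdot z_\ast)=\lim_jf(st_j\cdot z)=c$. So $Y(z_\ast)=0$, and $z_\ast$ is fixed by $\mathbb R_{>0}$. The points $t_j\cdot z$ lie in $W^0(p_0)$, so $z_\ast\in W^0(p_0)$ because this set is closed. Hence $z_\ast=\lim_{t\to0^+}t\cdot z_\ast=[p_0]$,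 which contradicts $f(z_\ast)=c>f([p_0])$. $\blacksquare$

**Theorem B.4 in this light.** For $A_2$ and the $p_0$ of Section 3, the flow line $t\cdot z_1=z_t$ runs from $[p_0]$ at $t=0$ to $z_\infty$ at $t=\infty$, and $f$ increases along it from $0$ to $|B_{\bar h}|^2=r_1$. So (iii) fails, and with it (i) and (ii). Theorem A still holds for this $p_0$, and $W^1(p_0)$ is the closed locus $B_h=0$. For the fixed point $z_\infty$, the weights computed in Section 6 give the following description of $F_{\xi r}$, with $j_1$ free: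
$$i_1=0,\quad B_{\bar h}B_h=-\xi r_1,\quad i_2j_2=\xi(r_1+r_2),\quad B_{\bar h}i_2\ne0 .$$
For $\xi\neq0$ the last condition follows from the others, and one sees directly that $F_{\xi r}$ is closed, as Proposition 8 asserts.
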